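# The Wigner mass of an ellipsoid never exceeds the total mass

## 1. A part should not outweigh the whole: disks, and a warning from the annulus

For $u\in L^2(\mathbb R^n)$ the Wigner distribution is
$$\mathcal W(u,u)(x,\xi)=\int_{\mathbb R^n}u(x+\tfrac z2)\,\overline{u(x-\tfrac z2)}\,e^{-2i\pi z\cdot\xi}\,dz .$$
It is real, and for $u\in\mathcal S(\mathbb R^n)$ its integral over phase space $\mathbb R^{2n}$ is $\|u\|^2$. One likes to think of it as the density of $u$ in phase space. How large can $\int_E\mathcal W(u,u)$ be when $E$ is an ellipsoid and $\|u\|=1$? The first guess is "at most $1$": a part of the mass cannot exceed the whole. Let us test this for $n=1$, on the disk $\{x^2+\xi^2\le r^2\}$, with $t=2\pi(x^2+\xi^2)$ and $a=2\pi r^2$. After integration over angles, $dx\,d\xi=\frac12dt$.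

Take the Gaussian $h_0(x)=2^{1/4}e^{-\pi x^2}$. Since $\int e^{-\pi z^2/2-2i\pi z\xi}dz=\sqrt2\,e^{-2\pi\xi^2}$, we get $\mathcal W(h_0,h_0)=2e^{-t}$. This is positive, and its integral over the disk is $\int_0^ae^{-t}dt=1-e^{-a}<1$.

Take $h_1(x)=2\sqrt\pi\,x\,h_0(x)$, which has norm $1$. Differentiating the Gaussian integral twice in $\xi$ gives $\int z^2e^{-\pi z^2/2-2i\pi z\xi}dz=\sqrt2\,(\frac1\pi-4\xi^2)e^{-2\pi\xi^2}$, hence
$$\mathcal W(h_1,h_1)=4\pi\sqrt2\,e^{-2\pi x^2}\int\Big(x^2-\frac{z^2}4\Big)e^{-\pi z^2/2-2i\pi z\xi}dz=8\pi\Big(x^2+\xi^2-\frac1{4\pi}\Big)e^{-t}=2(2t-1)e^{-t}.$$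
This is negative for $t<\frac12$. Over the disk we get $\int_0^a(2t-1)e^{-t}dt=1-(1+2a)e^{-a}$, which is even smaller than $1-e^{-a}$. For the next Hermite function, Section 3 will give $\int_0^a(1-4t+2t^2)e^{-t}dt=1-(1+2a^2)e^{-a}$, again at most $1-e^{-a}$.

But the reason given for the guess is wrong. Since $\mathcal W(h_1,h_1)$ is negative near the origin, we can leave out the negative part:
$$\int_{t\ge1/2}\mathcal W(h_1,h_1)\,dx\,d\xi=\int_{1/2}^\infty(2t-1)e^{-t}dt=2e^{-1/2}\approx1.213>1 .$$
Cutting at $t\le8$ removes only $17e^{-8}<0.006$, so a bounded annulus violates the guess as well. Whatever is true for ellipsoids must use their shape.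

These notes prove that for ellipsoids the guess is right in every dimension, with a constant strictly below $1$ for each ellipsoid. The statement was posed as a conjecture in Nicolas Lerner, "Integrating the Wigner Distribution on subsets of the phase space, a Survey", arXiv:2102.08090 (2021). The case $n=1$ was known (Flandrin), and so was the case of isotropic ellipsoids, defined below, in any dimension (Lieb and Ostrover).

## 2. Weyl operators of ellipsoids, and the statements

**Weyl quantization.** For a symbol $a$ on $\mathbb R^{2n}$,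
$$(\operatorname{op}^w(a)u)(x)=\iint e^{2i\pi(x-y)\cdot\xi}\,a\Big(\frac{x+y}2,\xi\Big)u(y)\,dy\,d\xi .$$
For instance, if $a(x,\xi)=f(x)$, then $\operatorname{op}^w(a)$ is multiplication by $f$. Put $\mathcal W(u,v)(x,\xi)=\int u(x+\frac z2)\overline{v(x-\frac z2)}e^{-2i\pi z\cdot\xi}dz$. In $\langle\operatorname{op}^w(a)u,v\rangle$ write the two space variables as $m-\frac z2$ (for $x$) and $m+\frac z2$ (for $y$). This gives
$$\langle\operatorname{op}^w(a)u,v\rangle=\int_{\mathbb R^{2n}}a\,\mathcal W(u,v)\,dX. \tag{1}$$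
By Cauchy–Schwarz, $|\mathcal W(u,v)(X)|\le2^n\|u\|\|v\|$, so for $a=\mathbf 1_E$ with $E$ bounded the right side of (1) makes sense for all $u,v\in L^2$.

The operator $\operatorname{op}^w(a)$ has the kernel $k(x,y)=\int e^{2i\pi(x-y)\cdot\xi}a(\frac{x+y}2,\xi)d\xi$. This is a partial inverse Fourier transform of $a$, evaluated at $(m,z)=(\frac{x+y}2,x-y)$, a change of variables with Jacobian of modulus $1$. By Plancherel, $\|k\|_{L^2}=\|a\|_{L^2}$. So if $a\in L^2$, in particular if $a=\mathbf 1_E$ with $E$ an ellipsoid, then $\operatorname{op}^w(a)$ is Hilbert–Schmidt. If $a$ is also real, then $k(y,x)=\overline{k(x,y)}$ and the operator is self-adjoint.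

**Ellipsoids and their normal form.** An ellipsoid is $E=\{X:Q(X-X_0)\le1\}$ with $Q$ a positive definite quadratic form. Williamson's theorem gives $S\in Sp(2n,\mathbb R)$ and $r_1,\dots,r_n>0$ with
$$E=X_0+S(E_0),\qquad E_0=\Big\{\sum_{j=1}^n\frac{x_j^2+\xi_j^2}{r_j^2}\le1\Big\}.$$
The $r_j$ are determined by $E$ up to order. Indeed, if $Q(X)=X^TAX$ and $J$ is the symplectic matrix, then $JS^TAS=S^{-1}(JA)S$, so the eigenvalues $\pm i/r_j^2$ of $JA$ are symplectic invariants. The ellipsoid is *isotropic*, that is, symplectically equivalent to a Euclidean ball, exactly when all $r_j$ are equal. For $n=1$ every ellipse is isotropic. For $n=2$, $\{x_1^2+\xi_1^2+\frac14(x_2^2+\xi_2^2)\le1\}$ is not: its $r_j$ are $1$ and $2$.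

**Symplectic covariance.** For each affine symplectic map $\chi$ there is a unitary $U$ on $L^2(\mathbb R^n)$, composed of a metaplectic operator and a phase translation, with $\mathcal W(Uu,Uv)=\mathcal W(u,v)\circ\chi^{-1}$ (see Folland, *Harmonic Analysis in Phase Space*). For example, $(Uu)(x)=\lambda^{-1/2}u(x/\lambda)$ for $n=1$ gives $\mathcal W(Uu,Uu)(x,\xi)=\mathcal W(u,u)(x/\lambda,\lambda\xi)$, so $\chi(x,\xi)=(\lambda x,\xi/\lambda)$.

For bounded self-adjoint operators, $A\le B$ means $\langle Au,u\rangle\le\langle Bu,u\rangle$ for all $u$. Put $a_j=2\pi r_j^2$ and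
$$\Lambda(E)=2^n\int_{E_0}e^{-2\pi|X|^2}dX=\int_{t\in[0,\infty)^n,\ \sum t_j/a_j\le1}e^{-(t_1+\dots+t_n)}dt\ \in(0,1).$$
The two integrals agree by $t_j=2\pi(x_j^2+\xi_j^2)$ and $dx_jd\xi_j=\frac12dt_j$. If the $a_j$ are distinct, then $\Lambda(E)=1-\sum_je^{-a_j}\prod_{i\ne j}\frac{a_i}{a_i-a_j}$ (checked in Section 9).

**Theorem 1.** For every $n\ge1$ and every ellipsoid $E\subset\mathbb R^{2n}$, $\operatorname{op}^w(\mathbf 1_E)$ is Hilbert–Schmidt and self-adjoint, and
$$-\Lambda(E)\operatorname{Id}\le\operatorname{op}^w(\mathbf 1_E)\le\Lambda(E)\operatorname{Id},\qquad\Lambda(E)<1 .$$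
In particular $\operatorname{op}^w(\mathbf 1_E)\le\operatorname{Id}$. Moreover $\Lambda(E)=\|\operatorname{op}^w(\mathbf 1_E)\|$ is a simple eigenvalue, whose eigenvectors are the multiples of one Gaussian (the image of $2^{n/4}e^{-\pi|x|^2}$ under a metaplectic operator and a phase translation). All other eigenvalues have modulus $<\Lambda(E)$.

**Corollary 2 (sharp bound given the volume).** With $a=2(n!\,|E|)^{1/n}$,
$$\operatorname{op}^w(\mathbf 1_E)\le\Big(1-e^{-a}\sum_{k=0}^{n-1}\frac{a^k}{k!}\Big)\operatorname{Id}.$$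
The constant is the largest spectral value of $\operatorname{op}^w(\mathbf 1_E)$ if and only if $E$ is isotropic.

**Corollary 3 (convex quadrics).** Let $q$ be a nonconstant real polynomial of degree $\le2$ on $\mathbb R^{2n}$ with positive semidefinite quadratic part, and $C=\{q\le0\}$. Then $\left|\int_C\mathcal W(u,u)\right|\le\|u\|^2$ for $u\in\mathcal S(\mathbb R^n)$, so $\operatorname{op}^w(\mathbf 1_C)$ extends to a bounded operator of norm $\le1$. The constant $1$ is attained, e.g. for half-spaces.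

## 3. Hermite functions diagonalize the problem

The purpose of this section is to replace the operator inequality by a family of inequalities between explicit integrals.

**Step 1: reduction to $E_0$.** Let $\chi(Y)=X_0+SY$ and let $U$ be its unitary. By (1), $\langle\operatorname{op}^w(\mathbf 1_E)Uu,Uv\rangle=\int_E\mathcal W(u,v)\circ\chi^{-1}=\int_{E_0}\mathcal W(u,v)$, since $\chi$ preserves volume. Hence $U^*\operatorname{op}^w(\mathbf 1_E)U=\operatorname{op}^w(\mathbf 1_{E_0})$, and it suffices to study $E_0$.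

**Step 2: Wigner distributions of Hermite functions.** For $n=1$ define $h_k$ by
$$G_w(x):=2^{1/4}e^{-\pi x^2+2\sqrt\pi\,wx-w^2/2}=\sum_{k\ge0}\frac{w^k}{\sqrt{k!}}\,h_k(x),\qquad w\in\mathbb C .$$
These are the normalized Hermite functions, an orthonormal basis of $L^2(\mathbb R)$ (orthonormality is the identity $\langle G_w,G_v\rangle=e^{w\bar v}$). In $\mathbb R^n$ put $h_\alpha=\bigotimes_jh_{\alpha_j}$, so that $h_0=2^{n/4}e^{-\pi|x|^2}$.

**Lemma 4.** Let $L_k(x)=\sum_j\binom kj\frac{(-x)^j}{j!}$ be the Laguerre polynomial. For $n=1$ and $X=(x,\xi)$, $\mathcal W(h_k,h_k)(X)=2(-1)^kL_k(4\pi|X|^2)e^{-2\pi|X|^2}$. If $k\ne l$, then $\mathcal W(h_k,h_l)(X)$ is a function of $|X|$ times $e^{i(l-k)\arg(x+i\xi)}$.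

*Proof.* We compute with the generating function and read off coefficients. The exponent in $G_w(x+\frac z2)\overline{G_v(x-\frac z2)}e^{-2i\pi z\xi}$ is
$$-2\pi x^2-\frac{\pi z^2}2+2\sqrt\pi\,x(w+\bar v)+z\big(\sqrt\pi(w-\bar v)-2i\pi\xi\big)-\frac{w^2+\bar v^2}2 .$$
Integrating in $z$ by $\int e^{-\pi z^2/2+cz}dz=\sqrt2\,e^{c^2/(2\pi)}$ with $c=\sqrt\pi(w-\bar v)-2i\pi\xi$ adds $\frac{(w-\bar v)^2}2-2i\sqrt\pi\,\xi(w-\bar v)-2\pi\xi^2$ to the exponent. With $\zeta=2\sqrt\pi(x+i\xi)$, so that $|\zeta|^2=4\pi|X|^2$, the result is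
$$\mathcal W(G_w,G_v)(X)=2e^{-|\zeta|^2/2}\exp\big(\bar\zeta w+\zeta\bar v-w\bar v\big).$$
The series for $G_w$ converges in $L^2$ and $|\mathcal W(u,v)(X)|\le2\|u\|\|v\|$. So the left side is $\sum_{k,l}\frac{w^k\bar v^l}{\sqrt{k!\,l!}}\mathcal W(h_k,h_l)(X)$, and we may compare coefficients. On the right, the coefficient of $w^k\bar v^l$ is $2e^{-|\zeta|^2/2}$ times
$$\sum_{i}\frac{(-1)^i}{i!}\,\frac{\bar\zeta^{\,k-i}}{(k-i)!}\,\frac{\zeta^{\,l-i}}{(l-i)!},$$
and each term has phase $e^{i(l-k)\arg\zeta}$ up to sign. For $k=l$, multiply by $k!$ and put $j=k-i$. We get $\sum_j(-1)^{k-j}\binom kj\frac{|\zeta|^{2j}}{j!}=(-1)^kL_k(|\zeta|^2)$. $\square$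

**Step 3: the eigenvalues.** In $\mathbb R^n$, $\mathcal W(h_\alpha,h_\beta)(X)=\prod_j\mathcal W(h_{\alpha_j},h_{\beta_j})(X_j)$ with $X_j=(x_j,\xi_j)$. The set $E_0$ is invariant under rotations in each plane of $X_j$. If $\alpha_j\ne\beta_j$ for some $j$, integration over the angle of $X_j$ gives $0$. So $\operatorname{op}^w(\mathbf 1_{E_0})$ is diagonal in the basis $(h_\alpha)$. With $t_j=2\pi|X_j|^2$, its eigenvalues are
$$\lambda_\alpha=\int_{t\ge0,\ \sum t_j/a_j\le1}\ \prod_{j=1}^n(-1)^{\alpha_j}L_{\alpha_j}(2t_j)e^{-t_j}\,dt. \tag{2}$$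
In particular $\lambda_0=\Lambda(E)$. The inequality in Theorem 1 says precisely that $|\lambda_\alpha|\le\lambda_0$ for all $\alpha$.

## 4. Slicing plane by plane, and where it loses

A sensible first attempt is Fubini: fix all planes but one, so that the slice is a disk, and use the case $n=1$. Write $D_k(a)=\int_0^a(-1)^kL_k(2t)e^{-t}dt$ for the disk values of Section 1.

Take $n=2$ and $\alpha=(1,0)$. With $T=a_1(1-t_2/a_2)$, the inner integral is $D_1(T)=1-(1+2T)e^{-T}\le1-e^{-T}$. The remaining factor $e^{-t_2}$ is positive, so $\lambda_{(1,0)}\le\Lambda(E)$. This works because the second factor has a sign.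

Take now $\alpha=(k,1)$. Then
$$\lambda_{(k,1)}=\int_0^{a_2}(2t_2-1)e^{-t_2}\,D_k\big(a_1(1-t_2/a_2)\big)\,dt_2 .$$
Even granting $|D_k|\le1$, the weight changes sign at $t_2=\frac12$, and absolute values give only
$$|\lambda_{(k,1)}|\le\int_0^\infty|2t-1|e^{-t}dt=1+2\int_0^{1/2}(1-2t)e^{-t}dt=1+2(2e^{-1/2}-1)=4e^{-1/2}-1\approx1.43 .$$
The slice bound forgets how $D_k$ varies with the size of the slice, and this is what decides the sign of the product. All planes have to be treated at once.

## 5. One convolution for all planes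

The domain in (2) is a simplex, and integration of a product over a simplex is a convolution. We now exploit this.

**Definition ($\nu_a$ and $b_a$).** For $a>0$ let $\nu_a=2ae^{-a\tau}\mathbf 1_{\tau>0}\,d\tau-\delta_0$, a measure on $[0,\infty)$. Its Laplace transform is $\int e^{-p\tau}d\nu_a(\tau)=\frac{2a}{a+p}-1=\frac{a-p}{a+p}=:b_a(p)$, its total mass is $1$, and its total variation is $3$. Put $\nu_0=-\delta_0$ and $b_0=-1$.

**Definition ($Y_m$).** For $m\ge0$, $a\in[0,\infty)^m$ and $s\ge0$,
$$Y_m(s;a)=(\nu_{a_1}*\dots*\nu_{a_m})([0,s]),\qquad Y_0=1. \tag{3}$$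
For example, $Y_1(s;a)=-1+2(1-e^{-as})=1-2e^{-as}$ for $a>0$, which runs from $-1$ to $1$. For general $m$ the convolution is an atom $(-1)^m\delta_0$ plus an integrable density, so $Y_m$ is continuous in $s\ge0$ and $Y_m(0;a)=(-1)^m$. Clearly $|Y_m|\le3^m$.

**Step 1: the eigenvalues in terms of $Y$.** The purpose is to show that
$$\lambda_\alpha=\int_0^1h(\tau)\,Y_{|\alpha|}(1-\tau;a^\alpha)\,d\tau, \tag{4}$$
where $h$ is the convolution of the probability densities $a_je^{-a_j\tau}\mathbf 1_{\tau>0}$, $1\le j\le n$, and $a^\alpha$ is the list in which each $a_j$ is repeated $\alpha_j$ times. Put $t_j=a_j\tau_j$ in (2):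
$$\lambda_\alpha=\int_{\tau\ge0,\ \sum\tau_j\le1}\prod_jg_j(\tau_j)\,d\tau,\qquad g_j(\tau)=a_j(-1)^{\alpha_j}L_{\alpha_j}(2a_j\tau)e^{-a_j\tau}.$$
So $\lambda_\alpha$ is the mass that the convolution of the measures $g_jd\tau$ gives to $[0,1]$. From $\int_0^\infty e^{-zt}\frac{t^i}{i!}dt=z^{-i-1}$ and the formula for $L_k$,
$$\int_0^\infty e^{-zt}L_k(2t)\,dt=\sum_i\binom ki\frac{(-2)^i}{z^{i+1}}=\frac{(z-2)^k}{z^{k+1}} .$$
With $z=1+p/a_j$, the Laplace transform of $g_j$ is
$$(-1)^{\alpha_j}\frac{(p/a_j-1)^{\alpha_j}}{(1+p/a_j)^{\alpha_j+1}}=\frac{a_j}{a_j+p}\,b_{a_j}(p)^{\alpha_j}.$$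
By uniqueness of Laplace transforms, $g_jd\tau=(a_je^{-a_j\tau}d\tau)*\nu_{a_j}^{*\alpha_j}$. Convolving over $j$, $\lambda_\alpha$ is the mass on $[0,1]$ of $(h\,d\tau)*\kappa$, with $\kappa$ the convolution of the $\nu$'s over the list $a^\alpha$. This equals $\int_0^1h(\tau)\,\kappa([0,1-\tau])\,d\tau$, which is (4).

Since $h>0$ and $\lambda_0=\int_0^1h$, everything follows from the next theorem.

**Theorem 5.** $|Y_m(s;a)|\le1$ for all $m\ge0$, $s\ge0$, $a\in(0,\infty)^m$.

**Step 2: a contour formula.** This gives smoothness in the parameters. I claim that for $s\ge0$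
$$Y_m(s;a)=\frac1{2\pi i}\oint_{|p|=\rho}e^{ps}B(p)\,\frac{dp}p,\qquad B=\prod_{i=1}^mb_{a_i},\qquad\rho>\max_ia_i \tag{5}$$
(any $\rho>0$ if $m=0$). The right side does not depend on $\rho$, since the poles $0,-a_i$ all lie inside. For real $p>\rho$, its Laplace transform in $s$ is $\frac1{2\pi i}\oint_{|q|=\rho}\frac{B(q)}{q(p-q)}dq$. The integrand is $O(|q|^{-2})$ at infinity, and its only pole outside the circle is $q=p$, with residue $-B(p)/p$. Pushing the circle to infinity shows that the integral equals $B(p)/p$. The Laplace transform of $s\mapsto\kappa([0,s])$ is $\frac1p\int e^{-p\tau}d\kappa(\tau)=B(p)/p$ as well. Both functions are continuous on $[0,\infty)$ and of at most exponential growth, so they agree.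

We use (5) to define $Y_m(s;a)$ for all real (even complex) $s$. It is entire in $s$, real for real $s$, symmetric in $a$, and $C^\infty$ in $(s,a)$ up to the boundary of $[0,\infty)^m$, because on the fixed circle the integrand is smooth in $a$.

**Step 3: splitting the list.** For $a\in[0,\infty)^m$, $c\in[0,\infty)^k$, $s\ge0$, and $\kappa=\nu_{a_1}*\dots*\nu_{a_m}$, Fubini's theorem in (3) gives
$$Y_{m+k}(s;(a,c))=\int_{[0,s]}Y_k(s-\tau;c)\,d\kappa(\tau). \tag{6}$$

**The case $m=2$ by hand.** For $0<a<b$, the residues of (5) at $0$, $-a$, $-b$ give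
$$Y_2(s;a,b)=1-2\,\frac{a+b}{b-a}\,\big(e^{-as}-e^{-bs}\big).$$
Clearly $Y_2\le1$. For $Y_2\ge-1$ with $s>0$, put $c=\frac{(a+b)s}2$ and $d=\frac{(b-a)s}2$, so $0<d<c$. We need $2e^{-c}\sinh d\le d/c$, that is, $2ce^{-c}\le d/\sinh d$. Since $d/\sinh d$ decreases in $d$, it is at least $\frac c{\sinh c}=\frac{2c}{e^c-e^{-c}}\ge2ce^{-c}$. As $b\to a$ we get $Y_2(s;a,a)=1-4as\,e^{-as}\ge1-\frac4e$.

## 6. Two arguments that do not bound $Y_m$

**Unimodularity.** On the imaginary axis $|B(i\eta)|=1$, so convolution with $\kappa$ is an isometry of $L^2(\mathbb R)$. One may hope that this controls $Y_m$, the convolution of $\kappa$ with a unit step. It does not. Replace $(a_1,a_2)$ by the conjugate pair $\epsilon\pm i$ with $\epsilon>0$. Then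
$$B(p)=\frac{p^2-2\epsilon p+1+\epsilon^2}{p^2+2\epsilon p+1+\epsilon^2}=1-\frac{4\epsilon p}{(p+\epsilon)^2+1}$$
is still unimodular on the imaginary axis. But $B(p)/p$ is the Laplace transform of $1-4\epsilon e^{-\epsilon s}\sin s$, which equals $1+4\epsilon e^{-3\pi\epsilon/2}>1$ at $s=\frac{3\pi}2$. The proof has to use that the $a_i$ are real.

**Adding one factor at a time.** By (6), $Y_{m+1}$ arises from $f=Y_m$ by the map $f\mapsto-f(s)+2a\int_0^se^{-a\tau}f(s-\tau)d\tau$. Let $f$ be continuous, equal to $1$ on $[0,s-\eta]$, and falling linearly to $-1$ at $s$. Then $|f|\le1$, while the value at $s$ tends to $1+2(1-e^{-as})$ as $\eta\to0$, and this is near $3$ for large $as$. So the bound $|f|\le1$ alone is not passed on by one step.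

What helps is to **keep $s$ fixed and move the parameters $a$**. The examples show the mechanism. For $m=1$, $Y_1=1-2e^{-as}$ tends to $-1$ as $a\to0$ and to $1$ as $a\to\infty$. For $m=2$, $Y_2(s;a,a)=1-4as\,e^{-as}$ tends to $1$ at both ends. When a parameter reaches $0$ or $\infty$, the factor $b_a$ becomes the constant $-1$ or $1$ and drops out up to sign, which gives an induction on $m$. It remains to exclude that $|Y_m|$ has a value larger than $1$ at an interior maximum over $(0,\infty)^m$. For that we look for an elliptic equation in $a$.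

## 7. The faces $a_i=0$ and $a_i=\infty$

**Lemma 6.** Fix $s>0$. Let $a^{(k)}\in(0,\infty)^m$ converge in $[0,\infty]^m$ to $a^\infty$. Let $F,Z,I$ be the sets of indices with $a_i^\infty\in(0,\infty)$, $a_i^\infty=0$, $a_i^\infty=\infty$. Then
$$Y_m(s;a^{(k)})\to(-1)^{|Z|}\,Y_{|F|}\big(s;(a_i^\infty)_{i\in F}\big).$$

*Proof.* **Step 1: bounded parameters.** Let $V_k(\cdot)=Y(\cdot\,;(a_i^{(k)})_{i\in F\cup Z})$. These parameters are bounded, so we fix one $\rho$ larger than twice all of them. On $|p|=\rho$ the integrands in (5) converge uniformly, also uniformly in the time variable on $[0,s]$. Since $b_0=-1$, $V_k$ converges uniformly on $[0,s]$ to $V:=(-1)^{|Z|}Y_{|F|}(\cdot\,;(a_i^\infty)_{i\in F})$. On the circle each factor of $B$ has modulus at most $3$, so $|V_k'|\le\rho e^{\rho s}3^m$ on $[0,s]$, and the $V_k$ are equicontinuous there. If $I=\emptyset$, we are done.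

**Step 2: parameters going to infinity act like $\delta_0$.** Let $I\neq\emptyset$ and let $\kappa_k$ be the convolution of the $\nu_{a_i^{(k)}}$, $i\in I$. Its variation is at most $3^{|I|}$ and its total mass is $1$. Moreover $|\kappa_k|$ is dominated by the convolution of the measures $\delta_0+2a_ie^{-a_i\tau}d\tau$ with $a_i=a_i^{(k)}$, each of mass $3$. If a sum of $|I|$ nonnegative numbers exceeds $\varepsilon$, one of them exceeds $\varepsilon/|I|$, so
$$|\kappa_k|((\varepsilon,\infty))\le\sum_{i\in I}3^{|I|-1}\,2e^{-a_i^{(k)}\varepsilon/|I|}\to0\qquad\text{for each }\varepsilon>0 .$$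

**Step 3: combination.** By (6),
$$Y_m(s;a^{(k)})=V_k(s)\,\kappa_k([0,s])+\int_{[0,s]}\big(V_k(s-\tau)-V_k(s)\big)\,d\kappa_k(\tau).$$
Since $s>0$, $\kappa_k([0,s])=1-\kappa_k((s,\infty))\to1$, so the first term tends to $V(s)$. In the second, split at $\tau=\varepsilon\le s$. The part $\tau\le\varepsilon$ is at most $3^{|I|}\sup_k\sup_{0\le\tau\le\varepsilon}|V_k(s-\tau)-V_k(s)|$, small with $\varepsilon$ by equicontinuity. The part $\tau>\varepsilon$ is at most $2\cdot3^m|\kappa_k|((\varepsilon,\infty))\to0$. $\square$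

## 8. An elliptic equation in the parameters, and the maximum principle

Fix $s>0$ and $m\ge1$, and write $y(a)=Y_m(s;a)$ for $a\in(0,\infty)^m$. Put
$$R_i=\frac1{a_i^2-p^2},\qquad J[f]=\frac1{2\pi i}\oint_{|p|=\rho}e^{ps}B(p)f(p)\,dp,$$
with $\rho$ fixed and larger than all the $a_i$ considered locally. Then $y=J[1/p]$.

**Lemma 7.** For $i\ne j$ the function $q_{ij}:=-2(a_i+a_j)J[R_iR_j]$ is smooth on $(0,\infty)^m$ and equals $\dfrac{\partial_iy-\partial_jy}{a_i-a_j}$ where $a_i\ne a_j$. Moreover
$$\sum_i\partial_i^2y+s\sum_i\partial_iy+2\sum_{i<j}q_{ij}=0. \tag{7}$$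

*Proof.* **Step 1: derivatives as contour integrals.** We have
$$\partial_ab_a=\frac{2p}{(a+p)^2}=2p\,b_a\,\frac1{a^2-p^2},\qquad\partial_a^2b_a=-\frac{4p}{(a+p)^3}=-4p(a-p)\,b_a\,\frac1{(a^2-p^2)^2},$$
so
$$\partial_iy=2J[R_i],\qquad\partial_i^2y=-4a_iJ[R_i^2]+4J[pR_i^2].$$

**Step 2: the difference quotient.** Since $R_i-R_j=(a_j^2-a_i^2)R_iR_j$, we get $\partial_iy-\partial_jy=-2(a_i^2-a_j^2)J[R_iR_j]=(a_i-a_j)q_{ij}$. Smoothness of $q_{ij}$ follows by differentiation under the integral.

**Step 3: an exact differential links these integrals.** We have $B'/B=-\sum_j\big(\frac1{a_j-p}+\frac1{a_j+p}\big)=-\sum_j2a_jR_j$ and $R_i'=2pR_i^2$. The function $e^{ps}BR_i$ is single valued and holomorphic near the circle, so its derivative integrates to zero: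
$$0=sJ[R_i]-2\sum_ja_jJ[R_iR_j]+2J[pR_i^2].$$
Multiply by $2$ and separate $j=i$. By Step 1,
$$s\,\partial_iy+\partial_i^2y-4\sum_{j\ne i}a_jJ[R_iR_j]=0 .$$
Sum over $i$. Each unordered pair $\{i,j\}$ contributes $-4(a_i+a_j)J[R_iR_j]=2q_{ij}$. $\square$

A check for $m=1$: with $y=1-2e^{-as}$ we have $y''=-2s^2e^{-as}$ and $sy'=2s^2e^{-as}$, and their sum is $0$.

The terms $q_{ij}$ look like first-order terms with coefficients $\pm\frac1{a_i-a_j}$, singular on the diagonals. At a critical point off the diagonals they vanish. On a diagonal, symmetry turns them into second derivatives, with the favorable sign.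

**Lemma 8.** If $b\in(0,\infty)^m$ and $b_i=b_j$ with $i\ne j$, then $q_{ij}(b)=\frac12(\partial_i-\partial_j)^2y(b)$.

*Proof.* Let $\phi(t)=y(b+t(e_i-e_j))$ for small $t$. Since $y$ is symmetric and $b_i=b_j$, $\phi$ is even, so $\phi'(0)=0$. For $t\ne0$, coordinates $i$ and $j$ of the point differ by $2t$, so Lemma 7 gives $q_{ij}(b+t(e_i-e_j))=\frac{\phi'(t)}{2t}$. Letting $t\to0$, $q_{ij}(b)=\frac12\phi''(0)$, which is the claim. $\square$

**Proof of Theorem 5.** We use induction on $m$. For $m=0$, $Y_0=1$. For $s=0$, $Y_m=(-1)^m$. Let $m\ge1$, assume the claim for all smaller indices, fix $s>0$ and a sign $\sigma\in\{1,-1\}$. Suppose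
$$M:=\sup_{(0,\infty)^m}\sigma y>1 .$$
Note that $M\le3^m<\infty$.

**Step 1: large values stay away from the faces.** If a sequence in $(0,\infty)^m$ converges in $[0,\infty]^m$ to a point outside $(0,\infty)^m$, then $|F|<m$ in Lemma 6. By the induction hypothesis, $\lim|y|\le1$ along it. Now $[0,\infty]^m$ is compact. A maximizing sequence for $\sigma y$ has a convergent subsequence, whose limit must lie in $(0,\infty)^m$ because $M>1$. So $M$ is attained at some $a^*\in(0,\infty)^m$. Likewise there is $\delta\in(0,1)$ with $\sigma y\le\frac{1+M}2$ outside $(\delta,1/\delta)^m$. Otherwise points violating this for $\delta=\frac1k$, $k\to\infty$, would have a subsequence converging to a point with a coordinate $0$ or $\infty$, where the limit of $\sigma y$ is at most $1<\frac{1+M}2$. Shrinking $\delta$, we also have $a^*\in(\delta,1/\delta)^m$.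

**Step 2: a perturbation that makes the equation strict.** The right side of (7) is $0$, so at a maximum of $\sigma y$ there is no contradiction yet. Let $K=[\delta,1/\delta]^m$ and
$$z=\sigma y+\varepsilon\sum_ia_i,\qquad\varepsilon>0\text{ so small that }\frac{1+M}2+\frac{\varepsilon m}\delta<M .$$
On $\partial K$ we have $z<M$, while $z(a^*)>M$. Hence $z$ attains its maximum over $K$ at an interior point $b$, where $\nabla z(b)=0$ and the Hessian of $z$ is $\le0$. By (7),
$$0<\varepsilon sm=\sum_i\partial_i^2z(b)+s\sum_i\partial_iz(b)+2\sum_{i<j}\sigma q_{ij}(b). \tag{8}$$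

**Step 3: each term on the right of (8) is $\le0$.** The first sum is $\le0$ and the second is $0$. If $b_i\ne b_j$, then $\sigma q_{ij}(b)=\frac{(\partial_i-\partial_j)z(b)}{b_i-b_j}=0$, because $(\partial_i-\partial_j)\sum_ka_k=0$. If $b_i=b_j$, then Lemma 8 gives $\sigma q_{ij}(b)=\frac12(\partial_i-\partial_j)^2z(b)\le0$, since a linear function has no second derivatives and the Hessian of $z$ is $\le0$ in the direction $e_i-e_j$. So the right side of (8) is $\le0$, a contradiction. Hence $\sigma y\le1$ for both signs. $\square$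

## 9. The norm of $\operatorname{op}^w(\mathbf 1_E)$ and its Gaussian eigenvector

We assemble Theorem 1. By Section 2 the operator is Hilbert–Schmidt and self-adjoint. By Section 3 it is unitarily equivalent, through $U$, to the diagonal operator with eigenvalues $\lambda_\alpha$ in the basis $(h_\alpha)$.

**Step 1: the bound.** The function $h$ is a probability density, positive on $(0,\infty)$, so $\lambda_0=\int_0^1h\in(0,1)$. By (2), $\lambda_0=\Lambda(E)$. By (4) and Theorem 5,
$$|\lambda_\alpha|\le\int_0^1h(\tau)\,d\tau=\Lambda(E)\qquad\text{for all }\alpha ,$$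
that is, $-\Lambda(E)\operatorname{Id}\le\operatorname{op}^w(\mathbf 1_E)\le\Lambda(E)\operatorname{Id}\le\operatorname{Id}$.

**Step 2: strict inequality for $\alpha\ne0$.** Let $f(s)=Y_{|\alpha|}(s;a^\alpha)$, an entire function, real for real $s$. It is not constant, since its Laplace transform is $B(p)/p$ and $B$ is not constant: $B(0)=1$, while $B$ vanishes at each $p=a_j$ with $\alpha_j\ge1$. If $f^2\equiv1$ on $\mathbb R$, then $f$ would be constant by continuity. So $f^2-1$ is entire and not identically zero, and its zeros are discrete. With Theorem 5, $|f|<1$ almost everywhere on $(0,1)$. As $h>0$, (4) gives $|\lambda_\alpha|<\int_0^1h=\Lambda(E)$.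

**Step 3: the eigenvector.** So $\Lambda(E)$ is a simple eigenvalue of $\operatorname{op}^w(\mathbf 1_{E_0})$, with eigenvector $h_0=2^{n/4}e^{-\pi|x|^2}$, and it equals the norm. All other eigenvalues have smaller modulus, and since $\lambda_\alpha\to0$ by compactness, $\Lambda(E)$ is isolated. For $E$ itself the eigenvectors are the multiples of $Uh_0$, a Gaussian. This proves Theorem 1. $\square$

**Step 4: the explicit formula.** If the $a_j$ are distinct, partial fractions of $\prod_j\frac{a_j}{a_j+p}$ give $h(\tau)=\sum_ja_je^{-a_j\tau}\prod_{i\ne j}\frac{a_i}{a_i-a_j}$. Integrating over $(1,\infty)$ gives $1-\Lambda(E)=\sum_je^{-a_j}\prod_{i\ne j}\frac{a_i}{a_i-a_j}$.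

**Remark (sharpness).** For each ellipsoid, $\Lambda(E)$ is the optimal upper constant. The universal constant $1$ is optimal, since $\Lambda(E)\to1$ when all $r_j\to\infty$ (then $E_0$ fills $\mathbb R^{2n}$ and $2^n\int e^{-2\pi|X|^2}dX=1$), but no ellipsoid attains it. The lower bound $-\Lambda(E)$ is not claimed to be optimal, and it is not attained, because $\lambda_\alpha>-\Lambda(E)$ for every $\alpha$.

## 10. Fixed volume, and convex quadrics

**Proof of Corollary 2.** By Theorem 1 the top of the spectrum is $\Lambda(E)=\int_{E_0}f$ with $f(X)=2^ne^{-2\pi|X|^2}$. Symplectic maps preserve volume, so $|E_0|=|E|$. Let $D$ be the closed ball centered at $0$ with $|D|=|E|$, let $r$ be its radius, so $(\pi r^2)^n/n!=|E|$, and let $c$ be the value of $f$ on $\partial D$. Since $|D\setminus E_0|=|E_0\setminus D|$,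
$$\int_Df-\int_{E_0}f=\int_{D\setminus E_0}(f-c)+\int_{E_0\setminus D}(c-f)\ge0 .$$
Here $f>c$ inside $D$ and $f<c$ outside, so equality holds only if both difference sets are null, that is, only if $E_0=D$. By Section 2, $E_0$ is a ball if and only if $E$ is isotropic. Finally, with $a=2\pi r^2=2(n!\,|E|)^{1/n}$,
$$\int_Df=\int_{t\ge0,\ \sum t_j\le a}e^{-\sum t_j}dt=\int_0^a\frac{t^{n-1}}{(n-1)!}e^{-t}dt=1-e^{-a}\sum_{k=0}^{n-1}\frac{a^k}{k!},$$
where the last equality holds because both sides vanish at $a=0$ and have the same derivative in $a$. $\square$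

**Proof of Corollary 3.** **Step 1: approximation by ellipsoids.** For $\varepsilon>0$ let $C_\varepsilon=\{q+\varepsilon|X|^2\le0\}$. The quadratic part of $q+\varepsilon|X|^2$ is positive definite, so completing the square shows that $C_\varepsilon$ is empty, a point, or an ellipsoid. Where $q<0$, the point lies in $C_\varepsilon$ for all small $\varepsilon$. Where $q>0$, it never does. So $\mathbf 1_{C_\varepsilon}\to\mathbf 1_C$ off $\{q=0\}$, a null set because $q$ is a nonzero polynomial. For $u\in\mathcal S$ we have $\mathcal W(u,u)\in\mathcal S\subset L^1$. Dominated convergence and Theorem 1 give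
$$\Big|\int_C\mathcal W(u,u)\Big|=\lim_{\varepsilon\to0}\Big|\int_{C_\varepsilon}\mathcal W(u,u)\Big|\le\|u\|^2 .$$

**Step 2: from the form to an operator.** Let $\Phi(u,v)=\int_C\mathcal W(u,v)$ for $u,v\in\mathcal S$. It is Hermitian because $\mathcal W(v,u)=\overline{\mathcal W(u,v)}$. For unit vectors, multiply $u$ by a phase so that $\Phi(u,v)\ge0$. Then $4\Phi(u,v)=\Phi(u+v,u+v)-\Phi(u-v,u-v)\le\|u+v\|^2+\|u-v\|^2=4$. So $|\Phi(u,v)|\le\|u\|\|v\|$ on the dense space $\mathcal S$, and $\Phi$ defines a bounded self-adjoint operator of norm $\le1$.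

**Step 3: half-spaces.** For $q=x_1$, integrating first in $\xi$ with $\int\mathcal W(u,u)(x,\xi)d\xi=|u(x)|^2$ gives $\int_C\mathcal W(u,u)=\int_{x_1\le0}|u|^2dx$. The operator is multiplication by $\mathbf 1_{x_1\le0}$, a nonzero projection, so its norm is $1$. $\square$
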